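\title{Secant varieties and effective cycles on the blow-up of projective space along a rational normal curve}

\begin{abstract}
Let $X_n$ be the blow-up of $\mathbb{P}^n$ along a rational normal curve $C$. We prove that the proper transform of the secant variety $\mathrm{Sec}_d(C)$ generates an extremal ray of the cone of effective $(2d-1)$-cycles for $2\le d\le n/2$, and that the proper transform of the cone over $\mathrm{Sec}_d(C)$ with vertex on $C$ generates an extremal ray of the cone of effective $2d$-cycles for $1\le d<n/2$. The rays are cut out by two explicit linear inequalities, one obtained by slicing with secant planes of $C$ and one by projecting from the points of $C$. These inequalities also give a complete description of the cones of effective cycles of $X_n$, which are closed and rational polyhedral, and they show that the secant varieties are determined by their numerical classes.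
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb{C}$. Let $n\ge 3$, let $C\subset\mathbb{P}^n$ be a rational normal curve of degree $n$, and let $\pi\colon X=X_n\to\mathbb{P}^n$ be the blow-up along $C$, with exceptional divisor $E$ and hyperplane class $H$. Let $N_k(X)$ be the real vector space of $k$-cycles modulo numerical equivalence, let $\mathrm{Eff}_k\subset N_k(X)$ be the convex cone spanned by the classes of $k$-dimensional subvarieties, and let $\overline{\mathrm{Eff}}_k$ be its closure. A ray $R$ in a convex cone $K$ is \emph{extremal} if $u,w\in K$ and $u+w\in R$ imply $u,w\in R$. If the class of an effective cycle lies on an extremal ray of $\mathrm{Eff}_k$, so does the class of each of its components.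

A subvariety of $X$ either lies in $E$ or is the proper transform $\widetilde V$ of a subvariety $V\not\subset C$ of $\mathbb{P}^n$. The class of $\widetilde V$ records the degree of $V$ and the way $V$ meets $C$, so $\mathrm{Eff}_k$ measures how strongly a $k$-dimensional variety of given degree can meet $C$. For a hypersurface of degree $a$ and multiplicity $b$ along $C$ the class is $aH-bE$, and the question is how large $b/a$ can be. For $n=3$ the secant lines of the twisted cubic sweep out a dense subset of $\mathbb{P}^3$, and a secant line not contained in $V$ gives $a\ge 2b$. Equality holds for the quadric cone over $C$ with vertex a point of $C$. For $n=4$ the largest ratio is $2/3$, attained by the cubic threefold swept out by the secant lines (Section~\ref{sec:P4}). One is led to guess that in every dimension the varieties that meet $C$ most strongly are swept out by secant planes.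

For $d\ge1$ let $\mathrm{Sec}_d=\mathrm{Sec}_d(C)$ be the closure of the union of the $(d-1)$-planes spanned by $d$ points of $C$. For $p\in C$ let $J_d(p)$ be the cone over $\mathrm{Sec}_d$ with vertex $p$, the closure of the union of the lines joining $p$ to the other points of $\mathrm{Sec}_d$. In the ranges considered here these varieties have dimensions $2d-1$ and $2d$ (Lemma~\ref{lem:sec}), so they provide one candidate in each dimension $k$ with $2\le k\le n-1$. The following question comes from the paper of Gould and Liu \cite{GL}: \emph{does $\widetilde{\mathrm{Sec}}_d$ generate an extremal ray of $\mathrm{Eff}_{2d-1}$ for every $2\le d\le n/2$, and does $\widetilde{J}_d(p)$ generate an extremal ray of $\mathrm{Eff}_{2d}$ for every $1\le d<n/2$?} The answer is yes.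

\begin{theorem}\label{thm:main}
For $2\le d\le n/2$ the proper transform $\widetilde{\mathrm{Sec}}_d$ generates an extremal ray of $\mathrm{Eff}_{2d-1}$. For $1\le d<n/2$ and $p\in C$ the proper transform $\widetilde{J}_d(p)$ generates an extremal ray of $\mathrm{Eff}_{2d}$. The same holds for the closed cones $\overline{\mathrm{Eff}}_{2d-1}$ and $\overline{\mathrm{Eff}}_{2d}$.
\end{theorem}

To prove extremality one needs linear functionals that are nonnegative on all $k$-dimensional subvarieties and vanish on the candidate. For divisors a covering family of curves provides one. In higher codimension a class of complementary dimension is nonnegative once its members can be moved to meet any given subvariety properly, and the group $\mathrm{PGL}_2$ acting on $(\mathbb{P}^n,C)$ is far too small to do this. We replace the group action by two explicit families attached to $C$.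

To state the functionals we need coordinates on $N_k(X)$. The exceptional divisor is a product $E\cong\mathbb{P}^1\times\mathbb{P}^{n-2}$ whose first projection is $\pi|_E\colon E\to C\cong\mathbb{P}^1$ (Section~\ref{sec:blowup}). Let $F_i$ be the class of $\{\mathrm{pt}\}\times\mathbb{P}^i$ and $G_i$ the class of $\mathbb{P}^1\times\mathbb{P}^{i-1}$, with linear subspaces in the second factor, and let $L_i=H^{n-i}$; for $i\le n-2$ this is the class of an $i$-plane disjoint from $C$. For $2\le k\le n-1$ and $v\in N_k(X)$ put
\begin{equation}\label{eq:coords}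
m(v)=v\cdot H^k,\qquad \alpha(v)=v\cdot G_{n-k},\qquad \beta(v)=v\cdot F_{n-k}.
\end{equation}
On a proper transform $\widetilde V$, the number $m$ is the degree of $V$, and $\alpha,\beta$ are the coefficients in $[\widetilde V\cap E]=\alpha F_{k-1}+\beta G_{k-1}$; the number $\beta$ is the multiplicity of $V$ along $C$. Put
\[
d=\lceil k/2\rceil,\qquad s=n-k+d,
\]
so that $k=2d-1$ and $s=n-d+1$, or $k=2d$ and $s=n-d$, and define
\begin{equation}\label{eq:functionals}
\mu=d\,m-s\,\beta,\qquad \lambda=(k+1)m-\alpha-(2n-k+1)\beta,\qquad \nu=(k+1)m-\alpha-(n+2)\beta .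
\end{equation}
We prove that $\mu\ge0$ on $\mathrm{Eff}_k$ for $2\le k\le n-1$ (Section~\ref{sec:mu}), that $\lambda\ge0$ on $\mathrm{Eff}_k$ for $2\le k\le n-2$ (Section~\ref{sec:lambda}), and that they vanish on the candidates (Section~\ref{sec:main}). The first inequality bounds the multiplicity of $V$ along $C$ by $\frac{d}{s}\deg V$. When $V$ does not contain $C$ the second reads $\alpha\le(k+1)\deg V$, with equality for a $k$-plane spanned by $k+1$ points of $C$.

The two inequalities determine the whole cone. Write $\Sigma_k$ for the class of $\widetilde{\mathrm{Sec}}_d$ if $k=2d-1\ge3$ and of $\widetilde{J}_d(p)$ if $k=2d$, and $P_k$ for the class of the proper transform of a $k$-plane spanned by $k+1$ points of $C$.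

\begin{theorem}\label{thm:cone}
Let $n\ge3$.
\begin{enumerate}
\item For $2\le k\le n-2$ the cone $\mathrm{Eff}_k$ is closed with exactly four extremal rays, generated by $F_k$, $G_k$, $P_k$, $\Sigma_k$. It is cut out by $m\ge0$, $\mu\ge0$, $\lambda\ge0$, $\nu\ge0$. The ray of $\Sigma_k$ is spanned by
\[
\begin{cases}
(n-d+1)L_k-d(n+2)F_k-dG_k & \text{if } k=2d-1,\\
(n-d)L_k-n(d+1)F_k-dG_k & \text{if } k=2d.
\end{cases}
\]
\item $\mathrm{Eff}_{n-1}$ is generated by $E$ and $\Sigma_{n-1}$.
\item $\mathrm{Eff}_1$ is generated by $F_1$ and the proper transform of a secant line.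
\end{enumerate}
In particular $\mathrm{Eff}_k$ is closed and rational polyhedral for $1\le k\le n-1$.
\end{theorem}

In odd dimension the extremal ray carries only one subvariety.

\begin{theorem}\label{thm:rigid}
Let $2\le d\le n/2$ and $k=2d-1$, and let $\widetilde V\not\subset E$ be an irreducible subvariety of dimension $k$ with $\mu(\widetilde V)=0$. Then $\widetilde V=\widetilde{\mathrm{Sec}}_d$. Hence every effective cycle with class in $\mathbb{R}_{\ge0}[\widetilde{\mathrm{Sec}}_d]$ is a multiple of $\widetilde{\mathrm{Sec}}_d$.
\end{theorem}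

Theorems~\ref{thm:cone} and~\ref{thm:rigid} are proved in Sections~\ref{sec:cone} and~\ref{sec:rigid} and are not used in the proof of Theorem~\ref{thm:main}. Throughout, ``general'' means ``in a dense open subset,'' and the empty set has dimension $-1$. We use two facts on a morphism $g\colon Y\to T$ of varieties. If $Y$ is irreducible, every component of a nonempty fiber has dimension at least $\dim Y-\dim\overline{g(Y)}$, with equality over a general point of $\overline{g(Y)}$. If $g$ is proper, the set of $t\in T$ with $\dim g^{-1}(t)\ge a$ is closed for each $a$.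

\section{Binary forms and secant planes}\label{sec:forms}

Secant planes of a rational normal curve are governed by divisibility of binary forms. Let $S_j$ be the space of forms of degree $j$ in two variables, with $S_j=0$ for $j<0$, and let $\mathbb{P}(W)$ denote the space of lines in $W$. For $q=(q_0:q_1)\in\mathbb{P}^1$ let $\mathrm{ev}_q\in S_j^*$ be evaluation at $(q_0,q_1)$, and let $l_q\in S_1$ be the form vanishing at $q$, chosen to depend linearly on $(q_0,q_1)$. We take
\[
\mathbb{P}^n=\mathbb{P}(S_n^*),\qquad C=C_n=\{[\mathrm{ev}_q]: q\in\mathbb{P}^1\},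
\]
and identify $q$ with the point $[\mathrm{ev}_q]$. The linear forms on $\mathbb{P}^n$ are the elements of $S_n$, and such a form restricts to itself on $C\cong\mathbb{P}^1$. In this section $n\ge1$ is arbitrary.

Effective divisors of degree $e$ on $\mathbb{P}^1$ are the points of $\mathbb{P}(S_e)=\mathbb{P}^e$; we write $z$ for the equation of $Z$, and $Z\cap Z'$ for the divisor of the greatest common divisor of $z$ and $z'$. For $\deg Z=e\le n$ put
\[
\langle Z\rangle=\langle Z\rangle_n=\{[x]\in\mathbb{P}(S_n^*): x(zS_{n-e})=0\}.
\]
This is a linear space of dimension $e-1$, empty for $Z=\emptyset$, and $Z\le Z'$ implies $\langle Z\rangle\subset\langle Z'\rangle$. Its equations $zS_{n-e}$ cut out the divisor $Z$ on $\mathbb{P}^1$, so the scheme $\langle Z\rangle\cap C$ is $Z$. If $Z$ is reduced, $zS_{n-e}$ is the space of all forms vanishing at the points of $Z$, so $\langle Z\rangle$ is their span and they are linearly independent.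

\begin{lemma}\label{lem:meet}
If $\deg Z,\deg Z'\le n$ and $\deg Z+\deg Z'\le n+1$, then $\langle Z\rangle\cap\langle Z'\rangle=\langle Z\cap Z'\rangle$.
\end{lemma}

\begin{proof}
Write $z=gu$ and $z'=gu'$ with $u,u'$ coprime of degrees $e,e'$, and put $a=n-\deg g$. The intersection has equations $g\,(uS_{a-e}+u'S_{a-e'})$, so we must show $uS_{a-e}+u'S_{a-e'}=S_a$. By hypothesis $e+e'-1\le n-2\deg g\le a$. Since $u,u'$ are coprime, the relations $uw+u'w'=0$ are the pairs $(u'c,-uc)$ with $c\in S_{a-e-e'}$, a space of dimension $a-e-e'+1\ge0$. So the sum has dimension $(a-e+1)+(a-e'+1)-(a-e-e'+1)=a+1$.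
\end{proof}

The bound is needed: for $\deg Z+\deg Z'=n+2$ the two spaces meet for dimension reasons even when $Z$ and $Z'$ are disjoint.

\begin{lemma}\label{lem:sec}
\begin{enumerate}
\item For $1\le j\le n$, $\mathrm{Sec}_j=\bigcup_{\deg Z=j}\langle Z\rangle$. It is irreducible of dimension at most $2j-1$, with equality if $2j\le n+1$, and $\mathrm{Sec}_{j-1}\subset\mathrm{Sec}_j$, where $\mathrm{Sec}_0=\emptyset$.
\item For $1\le d\le n-1$, $J_d(p)=\bigcup_{\deg Z=d+1,\,Z\ge p}\langle Z\rangle$. It is irreducible of dimension at most $2d$, with equality if $2d+1\le n$.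
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The spaces $zS_{n-j}$ have constant dimension, so $\{(x,Z):\deg Z=j,\ x\in\langle Z\rangle\}$ is a $\mathbb{P}^{j-1}$-bundle over $\mathbb{P}^j$, irreducible and projective of dimension $2j-1$. Its image in $\mathbb{P}^n$ is closed and the part over reduced $Z$ is dense, so the image is $\mathrm{Sec}_j$. The inclusion follows from $\langle Z\rangle\subset\langle Z+q\rangle$. Let $2j\le n+1$ and take $x\in\langle Z\rangle$ outside the finitely many hyperplanes $\langle Z-q\rangle$ of $\langle Z\rangle$, $q\in Z$. If $x\in\langle Z'\rangle$ with $\deg Z'=j$, then $x\in\langle Z\cap Z'\rangle$ by Lemma~\ref{lem:meet}, which forces $Z'=Z$. The fiber over $x$ is one point, so the image has dimension $2j-1$.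

(2) The union $U$ on the right is the image of a $\mathbb{P}^d$-bundle over $\{Z\ge p\}\cong\mathbb{P}^d$, so it is closed and irreducible of dimension at most $2d$. If $2(d+1)\le n+1$, the argument of (1) produces a one-point fiber. A line joining $p$ to $y\in\langle Z'\rangle$, $\deg Z'=d$, lies in $\langle Z'+p\rangle$, so $J_d(p)\subset U$. If $p\notin Z'$, then $\langle Z'\rangle$ is a hyperplane of $\langle Z'+p\rangle$ not containing $p$, so $\langle Z'+p\rangle\subset J_d(p)$. Such $Z'$ are dense, so $U\subset J_d(p)$.
\end{proof}

\begin{remark}\label{rem:range}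
The ranges of $d$ in Theorem~\ref{thm:main} are the natural ones. The curve $\mathrm{Sec}_1=C$ has no proper transform. For fixed $x$ the condition $x(zS_{n-d})=0$ is a system of $n-d+1$ linear equations on $z\in S_d$, which has a nonzero solution if $2d>n$; then $\mathrm{Sec}_d=\mathbb{P}^n$. The condition $x(l_pz'S_{n-d-1})=0$ is a system of $n-d$ equations on $z'\in S_d$, so $J_d(p)=\mathbb{P}^n$ if $2d\ge n$.
\end{remark}

Finally, for $q\in\mathbb{P}^1$ the map $S_n^*\to S_{n-1}^*$, $x\mapsto x(l_q\,\cdot\,)$, is surjective with kernel $\mathbb{C}\,\mathrm{ev}_q$. It defines the projection from $q$,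
\[
\mathrm{pr}_q\colon\mathbb{P}^n\setminus\{q\}\to\mathbb{P}^{n-1}=\mathbb{P}(S_{n-1}^*),
\]
and the target does not depend on $q$. Since $l_qzS_{n-1-e}\subset zS_{n-e}$,
\begin{equation}\label{eq:proj}
\mathrm{pr}_q\bigl(\langle Z\rangle_n\setminus\{q\}\bigr)\subset\langle Z\rangle_{n-1}\qquad\text{for all } q\in\mathbb{P}^1 \text{ and } \deg Z=e\le n-1.
\end{equation}

\section{The blow-up and its numerical classes}\label{sec:blowup}

From now on $n\ge3$. Let $\mathcal{N}$ be the normal bundle of $C$. The Euler sequence realizes $\Omega_{\mathbb{P}^n}(1)|_C$ as the subbundle of $S_n\otimes\mathcal{O}_{\mathbb{P}^1}$ whose fiber at $q$ is the space $l_qS_{n-1}$ of linear forms vanishing at $q$, a form being identified with its differential. The differential is conormal to $C$ exactly when the form vanishes to order two on $C$ at $q$. Hence $\mathcal{N}^\vee\otimes\mathcal{O}_{\mathbb{P}^1}(n)$ is the subbundle with fiber $l_q^2S_{n-2}$. Multiplication by $l_q^2$, which is quadratic in $(q_0,q_1)$, maps $S_{n-2}\otimes\mathcal{O}(-2)$ isomorphically onto it. Therefore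
\[
\mathcal{N}\cong S_{n-2}^*\otimes\mathcal{O}(n+2),\qquad E=\mathbb{P}(\mathcal{N})=\mathbb{P}^1\times\mathbb{P}(S_{n-2}^*).
\]
The second factor is again a space of the type studied in Section~\ref{sec:forms}, and this makes the slicing argument below recursive. Let $\iota\colon E\to X$ be the inclusion, $\tau\colon E\to\mathbb{P}^1$ the projection, $E_q=\tau^{-1}(q)$, and let $f$ and $\eta$ be the point class of $\mathbb{P}^1$ and the hyperplane class of $\mathbb{P}^{n-2}$. The Chow ring of $E$ is $\mathbb{Z}[f,\eta]/(f^2,\eta^{n-1})$ with $\int_Ef\eta^{n-2}=1$. The bundle $\mathcal{O}(E)|_E$ is the tautological line subbundle of $\tau^*\mathcal{N}$, so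
\[
H|_E=nf,\qquad E|_E=(n+2)f-\eta,\qquad F_i=f\eta^{n-2-i},\qquad G_i=\eta^{n-1-i}.
\]
We use the same letters $F_i,G_i$ for classes on $E$ and their images in $X$.

Recall three facts about the Cartier divisor $E$ on the smooth variety $X$. The restriction $\iota^*\colon A_k(X)\to A_{k-1}(E)$ of Chow groups sends $[Y]$ to the cycle $[Y\cap E]$ of the scheme $Y\cap E$ if $Y\not\subset E$ is irreducible, and $\iota^*\iota_*u=u\cdot E|_E$. The projection formula gives $v\cdot\iota_*u=\int_E\iota^*v\cdot u$ in complementary dimensions. The sequence $A_k(E)\to A_k(X)\to A_k(X\setminus E)\to0$ is exact.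

\begin{lemma}\label{lem:coords}
Let $2\le k\le n-1$.
\begin{enumerate}
\item For every $v\in A_k(X)$, $\iota^*v=\alpha(v)F_{k-1}+\beta(v)G_{k-1}$. If $\widetilde V\not\subset E$ is irreducible of dimension $k$, then $\alpha(\widetilde V),\beta(\widetilde V)\ge0$.
\item If $k\le n-2$, then $L_k,F_k,G_k$ is a basis of $N_k(X)$ and $(m,\alpha,\beta)$ are linear coordinates, with values
\[
L_k:(1,0,0),\qquad F_k:(0,-1,0),\qquad G_k:(0,n+2,-1).
\]
If $k=n-1$, then $L_{n-1}=H$ and $G_{n-1}=E$ form a basis of $N_{n-1}(X)$ and $(m,\beta)$ are linear coordinates, with values $(1,0)$ and $(0,-1)$.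
\item A $k$-dimensional subvariety of $E$ has class $xF_k+yG_k$ with $x,y\ge0$ if $k\le n-2$, and equals $E$ if $k=n-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $1\le i\le n-2$ a class $u=xF_i+yG_i\in A_i(E)$ has $x=\int u\,\eta^i$ and $y=\int u\,f\eta^{i-1}$. If $u$ is effective these numbers are nonnegative, because $f$ and $\eta$ are base point free. This proves (3). Since $G_{n-k}=\eta^{k-1}$ and $F_{n-k}=f\eta^{k-2}$, the projection formula and the case $i=k-1$ prove (1).

The group $A_k(X\setminus E)=A_k(\mathbb{P}^n\setminus C)$ is a quotient of $A_k(\mathbb{P}^n)$, so it is generated by the restriction of $L_k$, and the classes in (2) generate $A_k(X)$. We compute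
\[
\iota^*L_k=(nf)^{n-k},\qquad \iota^*\iota_*F_k=-F_{k-1},\qquad \iota^*\iota_*G_k=(n+2)F_{k-1}-G_{k-1},
\]
where $(nf)^{n-k}$ is $0$ for $k\le n-2$ and $nF_{n-2}$ for $k=n-1$. Also $m=0$ on $\iota_*A_k(E)$ because $(nf)^k=0$ for $k\ge2$. This gives the values. They are linearly independent vectors, so the classes are numerically independent.
\end{proof}

The proper transform $\widetilde V$ is the blow-up of $V$ along the scheme $V\cap C$, with exceptional divisor $\widetilde V\cap E$. If $C\subset V$, then $\widetilde V\cap E$ is the projectivized normal cone of $C$ in $V$, and $\beta=\int[\widetilde V\cap E]f\eta^{k-2}$ is the degree of its general fiber over $C$, which is the multiplicity of $V$ along $C$. If $C\not\subset V$, then $\widetilde V\cap E$ lies in finitely many fibers $E_q$ and $\beta=0$.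

\begin{lemma}\label{lem:plane}
Let $Z$ be reduced of degree $e$ with $2\le e\le n-1$, and let $\Lambda=\langle Z\rangle$. Then $\widetilde\Lambda$ is the blow-up of $\Lambda\cong\mathbb{P}^{e-1}$ at the $e$ points of $Z$, and $E|_{\widetilde\Lambda}=\sum_{p\in Z}\varepsilon_p$ is the sum of the exceptional divisors, where
\[
\varepsilon_p=\widetilde\Lambda\cap E_p=\{p\}\times\langle Z-p\rangle_{n-2}.
\]
In particular $\iota^*[\widetilde\Lambda]=eF_{e-2}$, and $P_k$ has coordinates $(1,k+1,0)$ for $2\le k\le n-2$.
\end{lemma}

\begin{proof}
The scheme $\Lambda\cap C$ is the reduced scheme $Z$, which gives everything except the position of $\varepsilon_p$ in $E_p$. The divisor $\varepsilon_p$ is the image of $\mathbb{P}(T_p\Lambda)$ in $\mathbb{P}(\mathcal{N}_p)$, so its equations are the conormal vectors that kill $T_p\Lambda$. A conormal vector is the differential of a linear form $l_p^2g$ with $g\in S_{n-2}$. As $\Lambda$ is linear and the form vanishes at $p$, the differential kills $T_p\Lambda$ if and only if the form vanishes on $\Lambda$, that is, $z$ divides $l_p^2g$. Write $z=l_pz'$ with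 $z'(p)\ne0$. The condition is that $z'$ divides $g$, and $z'S_{n-2-(e-1)}$ is the space of equations of $\langle Z-p\rangle_{n-2}$.
\end{proof}

\section{The method in $\mathbb{P}^4$}\label{sec:P4}

Both functionals are already visible for the rational normal quartic. In this section $n=4$.

\subsection*{Threefolds}
Here $k=3$, $d=2$, $s=3$, and a class $aH-bE$ has $\mu=2a-3b$. By Lemma~\ref{lem:sec}, $x\in\mathrm{Sec}_2$ if and only if the bilinear form $(g,g')\mapsto x(gg')$ on $S_2$ is degenerate, so $\mathrm{Sec}_2$ is the zero set of a $3\times3$ determinant $\Delta$ of linear forms. Let $\Lambda$ be spanned by $p_1,p_2,p_3\in C$ and write its points as $x=\sum x_i\,\mathrm{ev}_{p_i}$. The evaluations at the $p_i$ form a basis of $S_2^*$, and in the dual basis the form is diagonal with entries $x_i$. So $\Delta|_\Lambda$ is a nonzero multiple of $x_1x_2x_3$. Hence $\Delta$ is square-free and has multiplicity at most two along $C$; it has multiplicity at least two because the matrix has rank one on $C$. Thus $\Sigma_3=3H-2E$ and $\mu(\Sigma_3)=0$.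

Secant lines no longer prove an inequality: they lie in $\mathrm{Sec}_2$, and $3H-2E$ has degree $-1$ on them. Trisecant planes do cover $\mathbb{P}^4$ (Remark~\ref{rem:range}), so a general $\Lambda$ is not contained in a given threefold $V$, and $aH-bE$ restricts to an effective curve class on $\widetilde\Lambda$. The conics $x_2x_3$, $x_1x_3$, $x_1x_2$ are sections of $D_2=2H-E$ without common zero on $\widetilde\Lambda$, so
\[
0\le(aH-bE)\cdot(2H-E)\cdot[\widetilde\Lambda]=2a-3b .
\]
For $V=\mathrm{Sec}_2$ the curve is the triangle, and $D_2$ has degree $2-2=0$ on each side. This is the pattern of Section~\ref{sec:mu}: slice with a secant plane large enough to meet $\widetilde V$ properly, then cut the slice with divisors that are nonnegative on it and vanish on the coordinate planes.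

\subsection*{Surfaces}
Here $k=2$, $d=1$, $s=3$, and $\mu=m-3\beta$, $\lambda=3m-\alpha-7\beta$. Two surfaces in $X_4$ have an intersection number. By Lemma~\ref{lem:coords} the class with coordinates $(m',\alpha',\beta')$ is $m'L_2-(\alpha'+6\beta')F_2-\beta'G_2$, and by \eqref{eq:coords} pairing with it is the functional $m'm-(\alpha'+6\beta')\beta-\beta'\alpha$. For $P_2=(1,3,0)$ this is $\mu$. We now find surfaces that represent $\lambda$.

Fix $0\ne y\in S_3^*$ and let
\[
R_y=\{(x,q)\in\mathbb{P}^4\times\mathbb{P}^1: x(l_qg)=0\ \text{ for all } g\in\ker y\}.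
\]
Over each $q$ these are three independent linear equations, so $R_y$ is a $\mathbb{P}^1$-bundle over $\mathbb{P}^1$. Its fiber is the line through $q$ that $\mathrm{pr}_q$ contracts to $[y]$. With $t$ the point class of $\mathbb{P}^1$, $R_y$ is a complete intersection of three divisors of class $H+t$, so $H^2\cdot R_y=3$ and $K_{R_y}=-2H+t$. The image in $\mathbb{P}^4$ contains $C$, so it is not a plane, and $R_y$ maps birationally onto a cubic surface. The curve $\Gamma=\{(q,q)\}$ has $K\cdot\Gamma=-8+1$, so $\Gamma^2=5$ by adjunction. The preimage of $C$ in $R_y$ is the subscheme of $C\times\mathbb{P}^1$ with equations $l_q(q')g(q')=0$, $g\in\ker y$, in the variables $(q',q)$.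

If $[y]\notin C_3$, the forms in $\ker y$ have no common zero and the preimage is $\Gamma$. It is a Cartier divisor, so $R_y$ lifts to $\rho\colon R_y\to X$ with $\rho^*E=\Gamma$. Then $\rho(\Gamma)$ is a section of $\tau$, so $\beta=1$, and $E\cdot(\alpha F_1+G_1)=6-\alpha$ equals $\Gamma^2=5$. The coordinates are $(3,1,1)$, and pairing with $\rho_*[R_y]$ is $3m-7\beta-\alpha=\lambda$.

If $y=\mathrm{ev}_p$, then $\ker y=l_pS_2$, the fibers are the lines $\langle p+q\rangle$, and the image is $J_1(p)$. The preimage of $C$ is now $\Gamma+\sigma$ with $\sigma=\{p\}\times\mathbb{P}^1$. Here $K\cdot\sigma=1$, $\sigma^2=-3$, $\Gamma\cdot\sigma=1$, so $6-\alpha=(\Gamma+\sigma)^2=4$ and $\Sigma_2=(3,2,1)$. Hence $\mu(\Sigma_2)=\lambda(\Sigma_2)=0$.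

The scroll class $(3,1,1)$ equals $\Sigma_2+F_2$. It also has $\mu=0$, and it is not extremal, so $\mu$ alone cannot isolate $\Sigma_2$. The scrolls explain the second functional: a point of $R_y\setminus\Gamma$ over $V$ is a pair $(x,q)\in V\times\mathbb{P}^1$ with $\mathrm{pr}_q(x)=[y]$. For a surface $V$ the pairs $(x,q)$ form a threefold mapping to $\mathbb{P}^3$, and Section~\ref{sec:lambda} shows that $\lambda$ is the degree of this map. For $V=J_1(p)$ all the projections $\mathrm{pr}_q(V)$ land in one surface by \eqref{eq:proj}, and the degree is zero.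

\section{Slicing by secant planes}\label{sec:mu}

Let $2\le k\le n-1$, with $d$ and $s$ as in the introduction. We shall use
\[
n-s=k-d\in\{d-1,d\},\qquad s-d=n-k\ge1,\qquad k-d\ge1,
\]
so in particular $d+1\le s\le n-1$. The value of $s$ is forced by the candidates. Both contain $\mathrm{Sec}_d$, so they meet a plane spanned by $e$ points of $C$ in a set of dimension at least $\min(e,d)-1$. The expected dimension $e-1-(n-k)$ is smaller than $e-1$, and it reaches $d-1$ first at $e=s$. The next two lemmas show that for $e=s$ a general secant plane meets every $k$-dimensional subvariety properly, first in $\mathbb{P}^n$ and then in $X$.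

\begin{lemma}\label{lem:A}
Let $n\ge1$, $0\le k\le n-1$, $d=\lceil k/2\rceil$, $s=n-k+d$. For $x\in\mathbb{P}(S_n^*)$ let $I(x)=\{z\in S_s: x(zS_{k-d})=0\}$, so that $\mathbb{P}(I(x))$ is the set of $Z$ of degree $s$ with $x\in\langle Z\rangle$.
\begin{enumerate}
\item If $x\notin\mathrm{Sec}_{k-d}$, then $I(x)$ has codimension $k-d+1$ in $S_s$.
\item If $V\subset\mathbb{P}(S_n^*)$ is closed of dimension at most $k$, then $\dim(V\cap\langle Z\rangle)\le d-1$ for general $Z\in\mathbb{P}(S_s)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The codimension is the rank of the pairing $S_{k-d}\times S_s\to\mathbb{C}$, $(g,z)\mapsto x(gz)$. If it is less than $\dim S_{k-d}=k-d+1$, some $g\ne0$ satisfies $x(gS_s)=0$. Since $s=n-(k-d)$, this says that $x$ lies in the span of the divisor of $g$, so $x\in\mathrm{Sec}_{k-d}$.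

(2) We bound the dimension of $\mathcal{I}=\{(x,Z): x\in V\cap\langle Z\rangle\}$ by projecting to $V$. By (1), the part over $V\setminus\mathrm{Sec}_{k-d}$ has dimension at most $k+s-(k-d+1)=s+d-1$. Points of $\mathrm{Sec}_{k-d}$ lie on more planes than expected, but they are few. Let $x\in\mathrm{Sec}_j\setminus\mathrm{Sec}_{j-1}$ with $1\le j\le k-d$, say $x\in\langle Z_j\rangle$ with $\deg Z_j=j$. Since $j+s\le n$, Lemma~\ref{lem:meet} shows that $x\in\langle Z\rangle$ implies $x\in\langle Z\cap Z_j\rangle$, hence $Z\ge Z_j$ because $x\notin\mathrm{Sec}_{j-1}$. So the fiber over $x$ is $\{Z\ge Z_j\}\cong\mathbb{P}^{s-j}$, and these points contribute dimension at most $(2j-1)+(s-j)=s+j-1$. This is at most $s+d-1$ because $j\le k-d\le d$, which is where $d\ge k/2$ is used. Thus $\dim\mathcal{I}\le s+d-1$, and a general fiber of $\mathcal{I}\to\mathbb{P}^s$ has dimension at most $d-1$.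
\end{proof}

\begin{lemma}\label{lem:B}
Let $2\le k\le n-1$ and let $\widetilde V\not\subset E$ be irreducible of dimension $k$. For general $Z\in\mathbb{P}(S_s)$ and $\Lambda=\langle Z\rangle$, every component of $\widetilde V\cap\widetilde\Lambda$ has dimension $d-1$ and is not contained in $E$.
\end{lemma}

\begin{proof}
Since $X$ is smooth, every component has dimension at least $k+(s-1)-n=d-1$. Off $E$ the dimension is at most $d-1$ by Lemma~\ref{lem:A} applied to $V=\pi(\widetilde V)$. It remains to show $\dim(\widetilde V\cap\widetilde\Lambda\cap E)\le d-2$. Write $\widetilde V\cap E_q=\{q\}\times T_q$ with $T_q\subset\mathbb{P}^{n-2}$. By Lemma~\ref{lem:plane}, for reduced $Z$,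
\[
\widetilde V\cap\widetilde\Lambda\cap E=\bigsqcup_{p\in Z}\{p\}\times\bigl(T_p\cap\langle Z-p\rangle_{n-2}\bigr),
\]
which is the problem of Lemma~\ref{lem:A} in $\mathbb{P}^{n-2}$. Each component of $\widetilde V\cap E$ has dimension $k-1$ and either lies in one fiber of $\tau$ or meets every fiber in a proper closed subset. So $\dim T_q\le k-2$ for all but finitely many $q$. For such $q$, Lemma~\ref{lem:A} with $(n-2,k-2)$ in place of $(n,k)$, and hence $(d-1,s-1)$ in place of $(d,s)$, gives $\dim(T_q\cap\langle Z'\rangle_{n-2})\le d-2$ for general $Z'$ of degree $s-1$.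

We need this for all $s$ decompositions $Z=p+Z'$ at once. The projective set $\{((q,y),Z'): (q,y)\in\widetilde V\cap E,\ y\in\langle Z'\rangle_{n-2}\}$ maps to $\mathbb{P}^1\times\mathbb{P}^{s-1}$ with fiber $T_q\cap\langle Z'\rangle_{n-2}$ over $(q,Z')$. The set $\mathcal{B}$ where the fiber has dimension at least $d-1$ is closed, and it is a proper subset by the previous paragraph, so $\dim\mathcal{B}\le s-1$. Its image under $(q,Z')\mapsto q+Z'$ is a proper closed subset of $\mathbb{P}^s$, and any reduced $Z$ outside it has the required property.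
\end{proof}

The slice has dimension $d-1$ and must be cut $d-1$ more times. For the candidates it will consist of proper transforms $\widetilde\Pi$ of planes spanned by $d$ points of $Z$, so we want a product that is nonnegative on effective cycles of $\widetilde\Lambda$ and zero on $\widetilde\Pi$. Powers of $2H-E$ do not work: on the blow-up of $\mathbb{P}^{d-1}$ at $d$ points $(2H-E)^{d-1}=2^{d-1}-d$, which is positive for $d\ge3$. We use instead
\[
D_j=jH-(j-1)E .
\]
For $j\ge3$ this divisor is not nef, since it has degree $2-j$ on a secant line, but its base locus on $\widetilde\Lambda$ is too small to contain a variety of dimension $j-1$, and we apply it only to such varieties. Let $Z=p_1+\dots+p_s$ be reduced, and let $x_1,\dots,x_s$ be the coordinates on $\Lambda$ given by $x=\sum x_i\,\mathrm{ev}_{p_i}$. Call a form \emph{multilinear} if it is a linear combination of square-free monomials.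

\begin{lemma}\label{lem:C}
\begin{enumerate}
\item For $2\le j\le s$ the multilinear forms of degree $j$ define sections of $\mathcal{O}(D_j)$ on $\widetilde\Lambda$ whose common zero set has dimension at most $j-2$.
\item For $1\le i\le s$ and every effective $(i-1)$-cycle $Y$ on $\widetilde\Lambda$, $D_2D_3\cdots D_i\cdot Y\ge0$.
\item For $2\le i\le s$ and $\Pi$ spanned by $i$ points of $Z$, $D_2D_3\cdots D_i\cdot\widetilde\Pi=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) A square-free monomial of degree $j$ has degree at least $j-1$ in the variables other than $x_a$, so it has multiplicity at least $j-1$ at $p_a$ and defines a section of $\mathcal{O}(D_j)$. Off $E$ all these monomials vanish exactly at the points with at most $j-1$ nonzero coordinates, a union of planes of dimension $j-2$. On $\varepsilon_{p_a}\cong\mathbb{P}^{s-2}$, with coordinates $x_c$ for $c\ne a$, write a form as $x_aA+B$ with $A,B$ free of $x_a$. The section restricts to the lowest-order term $A$, an arbitrary multilinear form of degree $j-1$, so the common zeros there are the points with at most $j-2$ nonzero coordinates,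 of dimension at most $j-3$.

(2) By (1), on an irreducible variety of dimension $j-1$ some section of $\mathcal{O}(D_j)$ does not vanish identically, so $D_j$ times an effective $(j-1)$-cycle is represented by an effective $(j-2)$-cycle. Apply this for $j=i,i-1,\dots,2$. For $i=1$ the product is empty and the claim is that an effective $0$-cycle has nonnegative degree.

(3) For $i=2$, $\Pi$ is a secant line and $D_2\cdot\widetilde\Pi=2-2=0$ by Lemma~\ref{lem:plane}. Let $i\ge3$ and let $\Pi$ be spanned by $p_1,\dots,p_i$. The form $x_1\cdots x_i$ on $\Pi$ has multiplicity exactly $i-1$ at each of these points, so its divisor as a section of $\mathcal{O}(D_i)$ on $\widetilde\Pi$ is the sum of the proper transforms of the $i$ planes spanned by $i-1$ of the points. Induction on $i$ finishes the proof.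
\end{proof}

\begin{proposition}\label{prop:mu}
Let $2\le k\le n-1$ and let $Z$ be reduced of degree $s$. For all $v\in N_k(X)$,
\begin{equation}\label{eq:mu}
(d-1)!\,\mu(v)=v\cdot[\widetilde\Lambda]\cdot D_2\cdots D_d .
\end{equation}
If $\widetilde V\not\subset E$ is irreducible of dimension $k$, $Z$ is general, and $Y_1,\dots,Y_r$ are the components of $\widetilde V\cap\widetilde\Lambda$, then there are integers $c_a>0$ with
\begin{equation}\label{eq:musum}
(d-1)!\,\mu(\widetilde V)=\sum_{a=1}^rc_a\,(D_2\cdots D_d\cdot Y_a),
\end{equation}
and every term is nonnegative. Moreover $\mu(G_k)=s$, and $\mu(F_k)=0$ for $k\le n-2$. Hence $\mu\ge0$ on $\overline{\mathrm{Eff}}_k$.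
\end{proposition}

\begin{proof}
Lemma~\ref{lem:coords} gives $\mu(L_k)=d$, $\mu(F_k)=0$, $\mu(G_k)=s$, and it suffices to check \eqref{eq:mu} on these classes, omitting $F_k$ if $k=n-1$. On $\widetilde\Lambda$ we have $H\cdot\varepsilon_p=0$, and $n-k\ge1$, so for $v=L_k$ the right side is $d!\,H^{n-k+d-1}\cdot[\widetilde\Lambda]=d!\,H^{s-1}\cdot[\widetilde\Lambda]=d!$. For $v=\iota_*u$ use $\iota^*[\widetilde\Lambda]=sF_{s-2}=sf\eta^{n-s}$ and $f\cdot D_j|_E=(j-1)f\eta$. The right side is $s\,(d-1)!\int_Eu\,f\eta^{n-s+d-1}=s\,(d-1)!\int_Eu\,f\eta^{k-1}$, which is $0$ for $u=F_k$ and $s\,(d-1)!$ for $u=G_k$.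

If two subvarieties of a smooth variety meet in the expected dimension, their product is represented by the components of the intersection with positive multiplicities \cite[Prop.~7.1]{Fulton}. By Lemma~\ref{lem:B} this applies to $\widetilde V$ and $\widetilde\Lambda$ and gives \eqref{eq:musum}. The terms are nonnegative by Lemma~\ref{lem:C}(2), since $Y_a\subset\widetilde\Lambda$ has dimension $d-1$. For subvarieties of $E$ use Lemma~\ref{lem:coords}(3).
\end{proof}

\section{Projecting from the points of the curve}\label{sec:lambda}

For $k\le n-2$ the space $N_k(X)$ has dimension three and $\mu$ does not involve $\alpha$, so a second inequality is needed. As in Section~\ref{sec:P4}, we assemble all projections $\mathrm{pr}_q$ into one rational map $(x,q)\mapsto\mathrm{pr}_q(x)$. Restricted to $V\times\mathbb{P}^1$, of dimension $k+1$, it has a nonnegative degree, and the task is to compute this degree from the class of $\widetilde V$. This is possible because on $\widetilde V\times\mathbb{P}^1$ the base scheme is regularly embedded with known normal bundle, however singular $V$ is.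

The map is given by the sections $\sigma_g(x,q)=x(l_qg)$ of $\mathcal{O}(1,1)$ on $\mathbb{P}^n\times\mathbb{P}^1$, for $g\in S_{n-1}$. Their common zero scheme is the projectivized kernel of the bundle map $S_n^*\otimes\mathcal{O}\to S_{n-1}^*\otimes\mathcal{O}_{\mathbb{P}^1}(1)$, which is surjective with kernel the line bundle spanned by $\mathrm{ev}_q$. So it is the reduced curve $\Gamma=\{(q,q)\}$, the diagonal of $C\times\mathbb{P}^1$. The scheme-theoretic preimage of $C\times\mathbb{P}^1$ in $X\times\mathbb{P}^1$ is $E\times\mathbb{P}^1$, so the preimage of $\Gamma$ is the pullback of the diagonal under $\tau\times\mathrm{id}$, the graph $\Gamma'$ of $\tau$.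

We recall the degree formula \cite[Prop.~4.4]{Fulton}. Let $M$ be a projective variety of dimension $a$, let $\mathcal{L}$ be a line bundle with a system of sections whose base scheme is $B\ne M$, and let $\phi$ be the morphism to projective space that the system defines on $\widetilde M=\mathrm{Bl}_BM$. Then
\begin{equation}\label{eq:fulton}
\int_{\widetilde M}c_1(\phi^*\mathcal{O}(1))^a=\int_Mc_1(\mathcal{L})^a-\int_B(1+c_1(\mathcal{L}))^a\cap s(B,M),
\end{equation}
where the Segre class $s(B,M)$ equals $c(\mathcal{N}_{B/M})^{-1}\cap[B]$ if $B$ is regularly embedded. The left side is nonnegative, and it vanishes if $\dim\phi(\widetilde M)<a$.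

\begin{proposition}\label{prop:lambda}
Let $2\le k\le n-2$, let $\widetilde V\not\subset E$ be irreducible of dimension $k$, and let $V=\pi(\widetilde V)$. Then $\lambda(\widetilde V)\ge0$, and $\lambda(\widetilde V)=0$ if the closure of $\bigcup_q\mathrm{pr}_q(V\setminus\{q\})$ in $\mathbb{P}^{n-1}$ has dimension at most $k$. Moreover $\lambda(F_k)=1$ and $\lambda(G_k)=n-1-k>0$. Hence $\lambda\ge0$ on $\overline{\mathrm{Eff}}_k$.
\end{proposition}

\begin{proof}
Let $M=\widetilde V\times\mathbb{P}^1$ and $\mathcal{L}=\mathcal{O}(H)\boxtimes\mathcal{O}(1)$. The sections $\sigma_g$ have base scheme $B=M\cap\Gamma'$, the graph of $\tau$ over the scheme $\widetilde V\cap E$, so $B\cong\widetilde V\cap E$. The subscheme $M'=(\widetilde V\cap E)\times\mathbb{P}^1$ is a Cartier divisor on $M$ with normal bundle $\mathcal{O}(E)|_{M'}$. Near a point of $B$, the scheme $M'$ is $\mathrm{Spec}\,A[t]$, where $t$ is an affine coordinate on $\mathbb{P}^1$, and $B$ is defined by $t-\tau^*t$ with $\tau^*t\in A$. A monic polynomial is a non-zero-divisor, so $B$ is a Cartier divisor on $M'$, with normal bundle the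 pullback $\tau^*T_{\mathbb{P}^1}$ of the normal bundle of the diagonal. Hence $B$ is regularly embedded in $M$ of codimension two, and
\[
c(\mathcal{N}_{B/M})=(1+2f)\bigl(1+(n+2)f-\eta\bigr).
\]
We evaluate \eqref{eq:fulton} with $a=k+1$. The first term on the right is $(k+1)m$. On $B$ the point class of the factor $\mathbb{P}^1$ restricts to $f$, so $c_1(\mathcal{L})=(n+1)f$. Since $f^2=0$,
\[
(1+c_1(\mathcal{L}))^{k+1}c(\mathcal{N}_{B/M})^{-1}=\bigl(1+[(k+1)(n+1)-2]f\bigr)\sum_{i\ge0}\bigl(\eta^i-i(n+2)f\eta^{i-1}\bigr).
\]
The part of degree $k-1=\dim B$ is $\eta^{k-1}+cf\eta^{k-2}$ with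
\[
c=(k+1)(n+1)-2-(k-1)(n+2)=2n-k+1 .
\]
On $[B]=\alpha F_{k-1}+\beta G_{k-1}$ it takes the value $\alpha+(2n-k+1)\beta$. So the right side of \eqref{eq:fulton} is $\lambda(\widetilde V)$. The open set $M\setminus B$ is dense in $\widetilde M$ and its image is $\bigcup_q\mathrm{pr}_q(V\setminus\{q\})$, so $\phi(\widetilde M)$ is the closure in the statement. The values on $F_k$ and $G_k$ follow from Lemma~\ref{lem:coords}(2), and Lemma~\ref{lem:coords}(3) treats subvarieties of $E$.
\end{proof}

For $k=n-1$ there is no room in the target $\mathbb{P}^{n-1}$, and indeed $\lambda$ vanishes identically: $\alpha(H)=n$ gives $\lambda(H)=n-n=0$, and $\lambda(E)=-(n+2)+(n+2)=0$.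

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $V=\mathrm{Sec}_d$ and $k=2d-1$ with $2\le d\le n/2$, or $V=J_d(p)$ and $k=2d$ with $1\le d<n/2$. In both cases $2\le k\le n-1$ and $d=\lceil k/2\rceil$. By Lemma~\ref{lem:sec}, $V$ is irreducible of dimension $k$ and
\[
V=\bigcup_{Z_1\in\mathcal{F}}\langle Z_1\rangle,
\]
where $\mathcal{F}\cong\mathbb{P}^d$ is the family of all divisors of degree $d$ in the first case and of all divisors of degree $d+1$ containing $p$ in the second.

\emph{The functional $\lambda$ vanishes if $k\le n-2$.} Here $\deg Z_1\le n-1$, so by \eqref{eq:proj} every projection $\mathrm{pr}_q(V\setminus\{q\})$ lies in $\bigcup_{Z_1\in\mathcal{F}}\langle Z_1\rangle_{n-1}$. By Lemma~\ref{lem:sec} in $\mathbb{P}^{n-1}$ this set is closed of dimension at most $k$, and Proposition~\ref{prop:lambda} gives $\lambda(\widetilde V)=0$.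

\emph{The functional $\mu$ vanishes.} Let $Z$ be general of degree $s$, in particular reduced and, in the second case, not containing $p$. Let $x\in V\cap\Lambda$, say $x\in\langle Z_1\rangle$ with $Z_1\in\mathcal{F}$. In both cases $\deg Z_1+s=n+1$, exactly the bound in Lemma~\ref{lem:meet}, so $x\in\langle Z_1\cap Z\rangle$. Also $\deg(Z_1\cap Z)\le d$, in the second case because $p\notin Z$. So $V\cap\Lambda$ lies in the union of the $(d-1)$-planes $\Pi$ spanned by $d$ of the points of $Z$. By Lemma~\ref{lem:B} a component $Y$ of $\widetilde V\cap\widetilde\Lambda$ has dimension $d-1$ and is not contained in $E$. If $d=1$, the planes $\Pi$ are points of $C$, so there is no such $Y$ and the sum in \eqref{eq:musum} is empty. If $d\ge2$, then $\pi(Y)$ is irreducible of dimension $d-1$, so it equals some $\Pi$ and $Y=\widetilde\Pi$; every term of \eqref{eq:musum} vanishes by Lemma~\ref{lem:C}(3), whatever the multiplicities $c_a$. Thus $\mu(\widetilde V)=0$.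

\emph{Extremality.} Let $K$ be $\mathrm{Eff}_k$ or $\overline{\mathrm{Eff}}_k$. If $k\le n-2$, let $\ell=\{\lambda=\mu=0\}$; this is a line in the three-dimensional space $N_k(X)$, because $\mu\ne0$ and $\alpha$ occurs only in $\lambda$. If $k=n-1$, let $\ell=\{\mu=0\}$, a line in the plane $N_{n-1}(X)$. In both cases $[\widetilde V]\in\ell$ and the functionals defining $\ell$ are nonnegative on $K$. So if $u,w\in K$ and $u+w\in\ell$, then $u,w\in\ell$. Finally $m\ge0$ on $K$ because $H$ is base point free, and $m(\widetilde V)=\deg V>0$, so $K\cap\ell=\mathbb{R}_{\ge0}[\widetilde V]$. This proves Theorem~\ref{thm:main}.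

\begin{remark}\label{rem:even}
In even dimension the ray carries many subvarieties. Let $k=2d\le n-1$, let $\mathcal{F}\subset\mathbb{P}(S_{d+1})$ be any irreducible hypersurface, and let $V=\bigcup_{Z_1\in\mathcal{F}}\langle Z_1\rangle$. The proof of Lemma~\ref{lem:sec}(1) shows that $V$ is closed and irreducible of dimension $2d$, and that the corresponding union in $\mathbb{P}^{n-1}$ is closed of dimension at most $2d$ when $k\le n-2$. The divisors $Z$ of degree $s$ containing a member of $\mathcal{F}$ form the image of $\mathcal{F}\times\mathbb{P}^{s-d-1}$, of dimension $s-1$, so for general $Z$ again $\deg(Z_1\cap Z)\le d$. The proof above applies, and $[\widetilde V]$ lies on the ray of $\Sigma_{2d}$. The cones $J_d(p)$ come from the hyperplanes $\{Z_1\ge p\}$, and the tangent developable of $C$ comes from the conic $\{2q\}\subset\mathbb{P}(S_2)$.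
\end{remark}

\section{The cones of effective cycles}\label{sec:cone}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[thick] (0,0) -- (2,-1.6) -- (5.4,0) -- (3.2,1.6) -- cycle;
\draw[dashed] (0,0) -- (5.4,0);
\fill (0,0) circle (2pt) node[left] {$F_k$};
\fill (2,-1.6) circle (2pt) node[below] {$G_k$};
\fill (5.4,0) circle (2pt) node[right] {$P_k$};
\fill (3.2,1.6) circle (2pt) node[above] {$\Sigma_k$};
\node[below left] at (1,-0.8) {$m=0$};
\node[below right] at (3.7,-0.8) {$\nu=0$};
\node[above right] at (4.3,0.8) {$\lambda=0$};
\node[above left] at (1.6,0.8) {$\mu=0$};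
\node[above] at (3,0) {$\beta=0$};
\end{tikzpicture}
\caption{A schematic cross-section of $\mathrm{Eff}_k(X_n)$ for $2\le k\le n-2$. The vertices are the four extremal rays, each side is labeled by the functional that vanishes on it, and the dashed diagonal $\beta=0$ separates the classes with $\beta>0$ (above) from those with $\beta<0$ (below).}\label{fig:cone}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:cone}]
(1) Let $\mathcal{K}$ be the cone defined by the four inequalities. From \eqref{eq:functionals}, $\nu=\lambda+(n-k-1)\beta$, which is nonnegative on irreducible $\widetilde V\not\subset E$ because $\lambda$ and $\beta$ are. Also $\nu(F_k)=1$ and $\nu(G_k)=0$. With Propositions~\ref{prop:mu} and~\ref{prop:lambda} this gives $\mathrm{Eff}_k\subset\mathcal{K}$. For the converse we split $\mathcal{K}$ along $\beta=0$ (Figure~\ref{fig:cone}). Recall $P_k=(1,k+1,0)$, so $\lambda(P_k)=\nu(P_k)=0$. From $\mu(\Sigma_k)=0$ we get $\beta_\Sigma:=\beta(\Sigma_k)=\frac{d}{s}\,m(\Sigma_k)>0$. Let $v\in\mathcal{K}$.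

If $\beta(v)\le0$, then $v=m(v)P_k-\beta(v)G_k+\nu(v)F_k$. Indeed $m,\beta,\nu$ are linear coordinates, and in them $P_k=(1,0,0)$, $G_k=(0,-1,0)$, $F_k=(0,0,1)$.

If $\beta(v)\ge0$, then $v=\frac{\beta(v)}{\beta_\Sigma}\Sigma_k+\frac{\mu(v)}{d}P_k+\lambda(v)F_k$. Indeed $\beta,\mu,\lambda$ are linear coordinates, and in them $\Sigma_k=(\beta_\Sigma,0,0)$, $P_k=(0,d,0)$, $F_k=(0,0,1)$.

All coefficients are nonnegative, so $\mathcal{K}=\mathrm{Eff}_k$ is generated by the four classes, and every extremal ray is spanned by one of them. Each class is killed by two of the four functionals: $F_k$ by $m,\mu$; $G_k$ by $m,\nu$; $P_k$ by $\nu,\lambda$; $\Sigma_k$ by $\lambda,\mu$. Each pair is linearly independent. For $m,\mu$ this holds since $s\ne0$; for $m,\nu$ and $\lambda,\mu$ since only one of the two involves $\alpha$; for $\nu,\lambda$ since they differ by $(n-k-1)\beta\ne0$ and $\nu$ is not a multiple of $\beta$. The negatives of the four classes are not in $\mathcal{K}$, since $\lambda(F_k)$, $\mu(G_k)$, $m(P_k)$, $m(\Sigma_k)$ are positive. As at the end of Section~\ref{sec:main}, each class spans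 an extremal ray. The rays are distinct, because the signs of $(m,\beta)$ are $(0,0)$, $(0,-)$, $(+,0)$, $(+,+)$.

The class $mL_k-aF_k-\beta G_k$ has coordinates $(m,a-(n+2)\beta,\beta)$, so $\lambda=(k+1)m-a-(n-k-1)\beta$ on it. The line $\mu=\lambda=0$ is therefore spanned by the class with $m=s$, $\beta=d$, $a=(k+1)s-(n-k-1)d$. For $k=2d-1$ we get $a=2d(n-d+1)-(n-2d)d=d(n+2)$, and for $k=2d$ we get $a=(2d+1)(n-d)-(n-2d-1)d=n(d+1)$.

(2) The functionals $m,\mu$ are coordinates on $N_{n-1}(X)$, nonnegative on $\mathrm{Eff}_{n-1}$, with $\Sigma_{n-1}=(m(\Sigma_{n-1}),0)$ and $E=(0,s)$. So $v=\frac{m(v)}{m(\Sigma_{n-1})}\Sigma_{n-1}+\frac{\mu(v)}{s}E$ with nonnegative coefficients for every effective $v$.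

(3) A class $v\in N_1(X)$ is determined by $(H\cdot v,E\cdot v)$, and $F_1=(0,-1)$ while the class $\gamma$ of a secant line is $(1,2)$. Hence $v=(H\cdot v)\gamma+((2H-E)\cdot v)F_1$, and it suffices to show that $2H-E$ is base point free, that is, that quadrics cut out $C$ as a scheme. Let $x_i$ be the value of $x$ on the monomial $u^{n-i}w^i$, where $u,w$ are the variables, and take the $2\times2$ minors of the matrix with rows $(x_0,\dots,x_{n-1})$ and $(x_1,\dots,x_n)$. They all vanish at $x$ if and only if $x(lS_{n-1})=0$ for some $0\ne l\in S_1$, that is, $x\in C$. On the chart $x_0=1$ the minors $x_{i+1}-x_1x_i$ already generate the ideal of the curve $x_i=x_1^i$, and the chart $x_n=1$ is symmetric. The two charts cover $C$.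
\end{proof}

For $n=4$, $k=2$ the formula in (1) gives $3L_2-8F_2-G_2$, with coordinates $(3,2,1)$, in agreement with Section~\ref{sec:P4}.

\section{Rigidity of the secant varieties}\label{sec:rigid}

Let $k=2d-1$ with $2\le d\le n/2$, so that $s=n-d+1$ and $n-s=k-d=d-1$. To prove Theorem~\ref{thm:rigid} we show that one term of \eqref{eq:musum} is positive when $V=\pi(\widetilde V)\ne\mathrm{Sec}_d$. Two things could go wrong. A general secant plane might meet $V$ only inside $\mathrm{Sec}_d$, and the product $D_2\cdots D_d$ might vanish on varieties other than coordinate planes. The next two lemmas exclude this.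

\begin{lemma}\label{lem:trans}
Let $V\subset\mathbb{P}^n$ be irreducible of dimension $k=2d-1$ with $V\not\subset\mathrm{Sec}_d$. For general $Z$ of degree $s$ the set $V\cap\langle Z\rangle$ contains a point outside $\mathrm{Sec}_d$.
\end{lemma}

\begin{proof}
Let $x\in V\setminus\mathrm{Sec}_d$ be a smooth point of $V$. We first find a plane $\langle Z_0\rangle$ through $x$ that is transverse to $V$ at $x$. Let $Q\subset S_n$ be the space of linear forms vanishing on the projective tangent space of $V$ at $x$, so $\dim\mathbb{P}(Q)=n-2d$. Since $x\notin\mathrm{Sec}_{d-1}$, Lemma~\ref{lem:A}(1) gives $\dim\mathbb{P}(I(x))=s-d=n-2d+1$. The set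
\[
\{([z],[g])\in\mathbb{P}(I(x))\times\mathbb{P}(S_{d-1}): zg\in Q\}
\]
maps to $\mathbb{P}(Q)$ by multiplication, with finite fibers because a binary form has finitely many factorizations up to scalars. So it has dimension at most $n-2d$ and does not surject onto $\mathbb{P}(I(x))$. Choose $0\ne z_0\in I(x)$ with $z_0S_{d-1}\cap Q=0$. The $d$ independent equations $z_0S_{d-1}$ of $\langle Z_0\rangle$ remain independent on the tangent space, so $V\cap\langle Z_0\rangle$ has dimension $k-d=d-1$ at $x$.

Now let $Z$ move. The set $\{(y,Z): y\in V\cap\langle Z\rangle\}\subset V\times\mathbb{P}^s$ is cut out by the $d$ equations $y(zg)=0$, with $g$ in a basis of $S_{d-1}$. A component $\mathcal{I}$ through $(x,Z_0)$ has dimension at least $k+s-d=s+d-1$. The fiber of $\mathcal{I}\to\mathbb{P}^s$ over $Z_0$ has dimension at most $d-1$ at $(x,Z_0)$, so the image has dimension at least $s$ and $\mathcal{I}$ dominates $\mathbb{P}^s$. The condition $y\notin\mathrm{Sec}_d$ defines a nonempty open subset of $\mathcal{I}$, which also dominates $\mathbb{P}^s$.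
\end{proof}

For $k=2d$ the same count gives $\dim\mathbb{P}(Q)=\dim\mathbb{P}(I(x))=n-2d-1$, and the argument breaks down. It must: Section~\ref{sec:main} shows that $J_d(p)\cap\langle Z\rangle\subset\mathrm{Sec}_d$ for general $Z$.

\begin{lemma}\label{lem:pos}
Let $Z$ be reduced of degree $s$, and let $Y\subset\widetilde\Lambda$ be irreducible of dimension $d-1$, not contained in $E$, such that $\pi(Y)$ lies in no plane spanned by $d$ points of $Z$. Then $D_2\cdots D_d\cdot Y>0$.
\end{lemma}

\begin{proof}
Order the coordinates so that $x_1,\dots,x_w$ are those not vanishing identically on $\pi(Y)$. Then $\pi(Y)$ lies in the span of $p_1,\dots,p_w$, so $w\ge d+1$. Let $O$ be the set where $x_1,\dots,x_w$ are all nonzero and the other coordinates vanish. It contains no point of $Z$, so we regard it as a locally closed subset of $\widetilde\Lambda\setminus E$, open in its closure $\overline O$. Since $Y$ is irreducible and not in $E$, it lies in $\overline O$ and meets $O$.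

We claim: if $Y'\subset\overline O$ is irreducible of dimension $i$ with $1\le i\le d-1$ and meets $O$, then $D_{i+1}\cdot Y'$ is represented by an effective cycle that has a component meeting $O$. A point of $O$ is determined by the ratios of $x_1,\dots,x_w$, so some ratio $x_a/x_c$ is nonconstant on $Y'\cap O$. Let $\kappa$ be its value at a point $y_0\in Y'\cap O$. Since $i\le d-1\le w-2$, there is a square-free monomial $u$ of degree $i$ in the remaining $w-2$ of these coordinates. The multilinear form $x_au-\kappa x_cu$ gives a section of $\mathcal{O}(D_{i+1})$. As $u$ has no zero on $O$, the section vanishes at $y_0$ but not identically on $Y'$, and a component of its divisor through $y_0$ meets $O$.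

Apply the claim to $Y$ with $D_d$, then to a component meeting $O$ with $D_{d-1}$, and continue down to $D_2$. The followed component ends as a point with positive coefficient, and the components left aside at each step contribute nonnegative numbers by Lemma~\ref{lem:C}(2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rigid}]
Suppose $V=\pi(\widetilde V)\ne\mathrm{Sec}_d$. Both are irreducible of dimension $k$, so $V\not\subset\mathrm{Sec}_d$. For general $Z$, Lemma~\ref{lem:trans} gives $y\in V\cap\Lambda$ with $y\notin\mathrm{Sec}_d$. In particular $y\notin C$, so $y$ is a point of $\widetilde V\cap\widetilde\Lambda$ off $E$. Let $Y$ be a component through it, of dimension $d-1$ by Lemma~\ref{lem:B}. A plane spanned by $d$ points of $Z$ lies in $\mathrm{Sec}_d$, so it does not contain $y$, and Lemma~\ref{lem:pos} shows that the term of $Y$ in \eqref{eq:musum} is positive. The other terms are nonnegative, so $\mu(\widetilde V)>0$.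

For the last assertion, Theorem~\ref{thm:main} shows that every component of such a cycle has its class on the ray. This class is nonzero because $X$ is projective, so it has $m>0$, and the component is not contained in $E$. It has $\mu=0$, so it equals $\widetilde{\mathrm{Sec}}_d$ by the first part.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.

\bibitem{GL}
Benjamin Gould, Yeqin Liu, \emph{Cones of effective cycles on blow ups of projective spaces along rational curves}, arXiv:2308.13964 (2023).

\end{thebibliography}
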